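\title{The monotone triangle polynomial at doubled decreasing sequences}

\begin{abstract}
Let $\alpha(n;k_1,\dots,k_n)$ be the polynomial that counts monotone triangles with bottom row $k_1<\dots<k_n$. We prove that $\alpha(n;2,4,\dots,2n)=\alpha(2n;2n,2n,2n-2,2n-2,\dots,2,2)$ for all $n\ge1$. Both sides are values at $(1,\dots,1)$ of symmetric Laurent polynomials, and we prove an identity between these Laurent polynomials by comparing their recursions on the locus $u_2=1-1/u_1$ and interpolating. The method also gives a refinement by the number of odd entries in the second row from the bottom, the analogue for the bottom row $(1,2,\dots,n)$, a closed form in terms of a symplectic character together with a product formula, and the failure of the refined identity for every step $d\ge3$.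
\end{abstract}

\section{Introduction}

A \emph{monotone triangle} of size $n$ is a triangular array of integers $(a_{i,j})_{1\le j\le i\le n}$ such that
$$a_{i,j}<a_{i,j+1}\qquad\text{and}\qquad a_{i+1,j}\le a_{i,j}\le a_{i+1,j+1}$$
whenever the entries exist. Row $i$ is $(a_{i,1},\dots,a_{i,i})$, and row $n$ is the bottom row. Thus rows increase strictly, and each entry lies weakly between its two neighbors in the row below, as in
$$\begin{array}{ccccc} & & 4 & & \\ & 3 & & 5 & \\ 2 & & 4 & & 6\end{array}$$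
For integers $k_1<\dots<k_n$ let $\alpha(n;k_1,\dots,k_n)$ be the number of monotone triangles with bottom row $k=(k_1,\dots,k_n)$. Deleting the bottom row gives
\begin{equation}\label{eq:count}
\alpha(n;k)=\sum_{l}\alpha(n-1;l),\qquad l_1<\dots<l_{n-1},\quad k_b\le l_b\le k_{b+1}.
\end{equation}
Hence $\alpha(1;k_1)=1$ and $\alpha(2;k_1,k_2)=k_2-k_1+1$. For $n=3$ put $p=k_2-k_1+1$ and $q=k_3-k_2+1$. There are $pq$ pairs $(l_1,l_2)$ in $[k_1,k_2]\times[k_2,k_3]$, the mean of $l_2-l_1+1$ over them is $(p+q)/2$, and the forbidden pair $l_1=l_2=k_2$ contributes $1$. So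
\begin{equation}\label{eq:alpha3}
\alpha(3;k_1,k_2,k_3)=\tfrac12\,pq(p+q)-1 .
\end{equation}
In general there is a unique polynomial in $k_1,\dots,k_n$, of degree $n-1$ in each variable, that agrees with this count at all strictly increasing integer sequences; this is reproved in Proposition~\ref{prop:alpha}. We denote the polynomial by $\alpha(n;k)$ as well, and we may evaluate it at any $k\in\mathbb Z^n$. It is known that $\alpha(n;2,4,\dots,2n)$ is the number of vertically symmetric alternating sign matrices of size $2n+1$, that is, of square matrices with entries in $\{0,1,-1\}$ that are symmetric about the vertical axis and in which the nonzero entries of each row and each column alternate in sign and sum to $1$. Our proofs do not use this fact.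

At a sequence that is not strictly increasing there are no triangles to count, and the polynomial need not be positive: $\alpha(2;k+1,k)=0$, $\alpha(2;k+2,k)=-1$, and $\alpha(3;k+2,l,k)=-1$ for every $l$, because then $p+q=0$. On the other hand $\alpha(2;k,k)=1=\alpha(1;k)$. The following identity, stated as a conjecture in \cite{Riegler}, extends this last equality: reversing the row $(2,4,\dots,2n)$ and writing every entry twice does not change the value of $\alpha$.

\begin{theorem}\label{thm:main}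
For all $n\ge1$,
$$\alpha(n;2,4,\dots,2n)=\alpha(2n;2n,2n,2n-2,2n-2,\dots,2,2).$$
\end{theorem}

The left-hand side is $1,3,26$ for $n=1,2,3$, by the formulas above. The case $n=1$ suggests the guess that reversing and doubling preserves $\alpha$ for every increasing row. This fails for $n=2$. We shall see in Theorem~\ref{thm:sharp} that $\alpha(4;2d,2d,d,d)$ and $\alpha(2;d,2d)$ agree for a positive integer $d$ only if $d\in\{1,2,6\}$; for $d=4$ the first number is $0$. A proof of Theorem~\ref{thm:main} must therefore use the step $2$ of the progression.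

The recursion \eqref{eq:count} leaves the family of rows $(2,4,\dots,2n)$ at once, so it offers no induction on $n$. We obtain one by adding variables. Put
\begin{equation}\label{eq:f}
f(u,v)=\frac{1-u+uv}{v-u},\qquad\text{so that}\qquad f(u,v)+f(v,u)=1,
\end{equation}
and for $k\in\mathbb Z^N$ let
$$F_k(u_1,\dots,u_N)=\sum_{\sigma\in\mathfrak S_N}\ \prod_{i=1}^Nu_{\sigma(i)}^{k_i}\prod_{1\le i<j\le N}f(u_{\sigma(i)},u_{\sigma(j)}),\qquad F_\emptyset=1 .$$
This is a symmetric Laurent polynomial, and $F_k(1,\dots,1)=\alpha(N;k)$ for every $k\in\mathbb Z^N$ (Proposition~\ref{prop:alpha}). Adding a constant to all $k_i$ does not change this value, so we center both sequences at $0$. Write $1^m$ for a string of $m$ ones.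

\begin{theorem}\label{thm:refined}
Let $\Phi_n=F_{(n-1,n-1,n-3,n-3,\dots,1-n,1-n)}$, in $2n$ variables, and $\varphi_n=F_{(1-n,3-n,\dots,n-1)}$, in $n$ variables. For all $n\ge1$,
$$\Phi_n(u_1,\dots,u_n,1^n)=\varphi_n(u_1,\dots,u_n).$$
\end{theorem}

The proof has three steps. First, $\Phi_n$ and $\varphi_n$ are polynomials of degree at most $n-1$ in each $U_i=u_i+u_i^{-1}$; this is where the step $2$ enters. Second, when $u_2=1-1/u_1$ the factor $f(u_1,u_2)$ vanishes, and each function collapses to an explicit product times the function of index $n-1$. Third, these two recursions agree after $n$ variables are set to $1$, and they supply enough values of $U_1$ to conclude by interpolation.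

Sections~\ref{sec:sym} and~\ref{sec:insert} develop the calculus of the sums $F_k$, Section~\ref{sec:two} carries out the three steps for $n=2$, and Sections~\ref{sec:inv} and~\ref{sec:rec} treat general $n$. The remaining sections contain a refinement of Theorem~\ref{thm:main} by the number of odd entries in row $n-1$ (Theorem~\ref{thm:odd}), the analogue for step $1$ and the failure for steps $d\ge3$ (Theorems~\ref{thm:stepone} and~\ref{thm:sharp}), and a closed form of $\Phi_n$ as a symplectic character, with a product formula for the numbers in Theorem~\ref{thm:main} (Theorem~\ref{thm:sp}).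

\section{The symmetrizer and its local identities}\label{sec:sym}

For a rational function $P$ of $y_1,\dots,y_M$, which may also depend on a parameter $t$, put
$$S_M[P](y_1,\dots,y_M)=\sum_{\sigma\in\mathfrak S_M}P(y_{\sigma(1)},\dots,y_{\sigma(M)})\prod_{1\le i<j\le M}f(y_{\sigma(i)},y_{\sigma(j)}).$$
Thus $F_k=S_N[y_1^{k_1}\cdots y_N^{k_N}]$. We think of $\sigma$ as placing the variables in positions $1,\dots,M$; a variable $u$ placed before a variable $v$ produces the factor $f(u,v)$. The operator $S_M$ is linear, and $S_M[CP]=C\,S_M[P]$ if $C$ is symmetric. The following values of $f$, read off from \eqref{eq:f} and understood as limits at $\infty$, are used repeatedly: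
\begin{equation}\label{eq:values}
\begin{aligned}
f(\infty,w)&=1-w, & f(0,w)&=\frac1w, & f(1,w)&=\frac{w}{w-1},\\
f(w,\infty)&=w, & f(w,0)&=\frac{w-1}{w}, & f(w,1)&=\frac1{1-w}.
\end{aligned}
\end{equation}
The zeros of $f$ are governed by the map $\rho(u)=1-1/u$: for $u\ne v$ we have $f(u,v)=0$ if and only if $v=\rho(u)$. Since $\rho^2(u)=1/(1-u)$ and $\rho^3(u)=u$, the map $\rho$ has order $3$.

\begin{lemma}\label{lem:basic}
Let $k\in\mathbb Z^N$.
\begin{itemize}
\item[(a)] If $P$ is a Laurent polynomial, then $S_M[P]$ is a symmetric Laurent polynomial.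
\item[(b)] $F_{k+(c,\dots,c)}=(u_1\cdots u_N)^cF_k$ for $c\in\mathbb Z$.
\item[(c)] Every exponent of $u_i$ in $F_k$ lies between $\min_bk_b$ and $\max_bk_b$.
\item[(d)] (Wheel property.) If $N\ge3$, then $F_k(u,\rho(u),\rho^2(u),u_4,\dots,u_N)=0$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let $\Delta=\prod_{i<j}(y_j-y_i)$. Permuting the variables by $\sigma$ multiplies $\Delta$ by $\operatorname{sgn}\sigma$, so $\Delta\cdot S_M[P]$ is the antisymmetrization of the Laurent polynomial $P\prod_{i<j}(1-y_i+y_iy_j)$. An antisymmetric Laurent polynomial vanishes at $y_i=y_j$, hence is divisible by each of the pairwise coprime factors of $\Delta$, and the quotient is symmetric.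

(b) The factor $(u_1\cdots u_N)^c$ is symmetric.

(c) By \eqref{eq:values} every factor $f$ stays finite as $u_i\to0$ and as $u_i\to\infty$, so each term has the order of its monomial $u_i^{k_b}$ or a smaller one.

(d) Let $u_1=u$, $u_2=\rho(u)$, $u_3=\rho^2(u)$. The $N$ arguments are distinct rational functions, so every term is defined, and $f(u_1,u_2)=f(u_2,u_3)=f(u_3,u_1)=0$. A nonzero term would need $u_2$ before $u_1$, $u_3$ before $u_2$, and $u_1$ before $u_3$, which no ordering achieves.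
\end{proof}

A sum over $\mathfrak S_M$ becomes tractable because it can be simplified on two or three adjacent positions at a time.

\begin{lemma}[Locality]\label{lem:local}
Let $I\subseteq\{1,\dots,M\}$ be an interval of $s$ positions, let $C$ be symmetric in $(y_i)_{i\in I}$, and let $p,p'$ depend only on $(y_i)_{i\in I}$ and $t$. If $S_s[p]=S_s[p']$, then $S_M[Cp]=S_M[Cp']$. In particular $S_M[Cp]=0$ if $S_s[p]=0$.
\end{lemma}

\begin{proof}
Group the permutations into classes $\{\sigma\tau\}$, where $\tau$ permutes the positions in $I$. A position $i\notin I$ lies before all of $I$ or after all of $I$, because $I$ is an interval. So the factors $f$ joining position $i$ to $I$ form a product that is symmetric in the variables placed in $I$. Hence $C$ and all factors $f$ for pairs not contained in $I$ are constant on a class, and the class contributes this common factor times $S_s[p]$ evaluated at the variables placed in $I$.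
\end{proof}

\begin{lemma}[Local identities]\label{lem:ident}
Let $f_i=f(y_i,t)$ and $g_i=f(t,y_i)=1-f_i$. Then
\begin{itemize}
\item[(a)] $S_2[1]=1$ and $S_3[1]=0$;
\item[(b)] $S_2[g_1g_2]=S_2[-f_1]$, \ $S_2[f_1f_2]=S_2[-g_2]$, \ $S_2[g_1f_2]=S_2[1]$;
\item[(c)] $S_3[f_1g_3]=0$.
\end{itemize}
\end{lemma}

\begin{proof}
Everything follows from \eqref{eq:f} and the three-term identity
\begin{equation}\label{eq:J}
J(v_1,v_2,v_3):=\sum_{i=1}^3\prod_{j\ne i}f(v_i,v_j)=0 .
\end{equation}
To prove it, let $\Delta=\prod_{i<j}(v_j-v_i)$. The function $J$ is symmetric, and $J\Delta$ is a sum of three terms $\pm(1-v_i+v_iv_j)(1-v_i+v_iv_l)(v_l-v_j)$ with $\{i,j,l\}=\{1,2,3\}$. So $J\Delta$ is an antisymmetric polynomial of degree at most $2$ in each variable. It is divisible by $\Delta$, which has degree $2$ in each variable, so $J$ is a constant. At the $\rho$-orbit $(2,\tfrac12,-1)$ we have $f(2,\tfrac12)=f(\tfrac12,-1)=f(-1,2)=0$, so all three terms of $J$ vanish.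

(a) $S_2[1]=1$ is \eqref{eq:f}. Grouping $S_3[1]$ by the variable in position $1$ and using $S_2[1]=1$ for the other two gives $S_3[1]=J(y_1,y_2,y_3)=0$.

(b) A symmetric $C$ satisfies $S_2[C]=C$. By \eqref{eq:J},
$$S_2[f_1]=f(y_1,t)f(y_1,y_2)+f(y_2,t)f(y_2,y_1)=J(t,y_1,y_2)-g_1g_2=-g_1g_2,$$
which is the first identity. Next, $S_2[f_2]=S_2[f_1+f_2]-S_2[f_1]=f_1+f_2+(1-f_1)(1-f_2)=1+f_1f_2$. Therefore $S_2[-g_2]=S_2[f_2-1]=f_1f_2$ and $S_2[g_1f_2]=S_2[f_2-f_1f_2]=1$.

(c) By Lemma~\ref{lem:local} with $I=\{1,2\}$, $C=g_3$ and the first identity in (b), $S_3[f_1g_3]=S_3[-g_1g_2g_3]=-g_1g_2g_3\,S_3[1]=0$.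
\end{proof}

\section{Singling out one variable}\label{sec:insert}

The recursion \eqref{eq:count} passes from $N$ entries to $N-1$. Its counterpart for $F_k$ expresses $F_k(y_1,\dots,y_{N-1},t)$ as a symmetrization over the $y_b$ alone. Group the terms by the position $a$ of $t$. The $b$-th of the remaining variables then occupies position $b$ if $b<a$ and position $b+1$ if $b\ge a$, so
\begin{equation}\label{eq:position}
F_k(y,t)=\sum_{a=1}^Nt^{k_a}S_{N-1}\Big[\prod_{b<a}B_b\prod_{b=a}^{N-1}A_b\Big],\qquad B_b=y_b^{k_b}f(y_b,t),\quad A_b=y_b^{k_{b+1}}f(t,y_b).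
\end{equation}
The letters stand for ``before $t$'' and ``after $t$''. In this form each factor has a pole at $y_b=t$. The combination of $B_b$ and $A_b$ without a pole is the two-variable function
$$R_{l,m}(y):=F_{(l,m)}(y,t)=t^my^lf(y,t)+t^ly^mf(t,y).$$
We have $R_{l,l+d}=(ty)^lR_{0,d}$. For $d\ge1$, with $h_m=\sum_{j=0}^mt^{m-j}y^j=(t^{m+1}-y^{m+1})/(t-y)$ and $h_{-1}=0$,
$$R_{0,d}(y)=\frac{t^d(1-y+yt)-y^d(1-t+ty)}{t-y}=h_{d-1}-ty\,h_{d-2}+ty\,h_{d-1}.$$
Collecting powers of $y$,
\begin{equation}\label{eq:R}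
R_{0,d}(y)=ty^d+t^{d-1}+(1-t+t^2)\sum_{j=1}^{d-1}t^{d-1-j}y^j .
\end{equation}
Two consequences are needed. With $T=t+t^{-1}$ and $Y=y+y^{-1}$,
\begin{equation}\label{eq:Rspecial}
R_{l,l+2}(y)=(ty)^{l+1}(T+Y-1),\qquad R_{l,m}(y)\big|_{t=1}=\sum_{j=l}^my^j\quad(l<m).
\end{equation}

\begin{proposition}\label{prop:ins1}
For $N\ge2$ and $k\in\mathbb Z^N$,
$$F_k(y_1,\dots,y_{N-1},t)=t^{-(k_2+\dots+k_{N-1})}S_{N-1}\Big[\sum_M(-1)^{|M|}\prod_{b\in M}t^{k_b+k_{b+2}}(y_by_{b+1})^{k_{b+1}}\prod_{b\notin M\cup(M+1)}R_{k_b,k_{b+1}}(y_b)\Big],$$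
where $M$ runs over the subsets of $\{1,\dots,N-2\}$ without two consecutive elements and $1\le b\le N-1$ in the last product.
\end{proposition}

\begin{proof}
We have $R_{k_b,k_{b+1}}(y_b)=t^{k_{b+1}}B_b+t^{k_b}A_b$. Expanding $\prod_{b=1}^{N-1}R_{k_b,k_{b+1}}(y_b)$ gives one term for each word $w$ of length $N-1$ in the letters $B,A$. In the term of $B^{a-1}A^{N-a}$ the exponent of $t$ is
$$(k_2+\dots+k_a)+(k_a+\dots+k_{N-1})=k_a+(k_2+\dots+k_{N-1}),$$
also for $a=1$ and $a=N$, where one bracket is empty. By \eqref{eq:position}, $t^{k_2+\dots+k_{N-1}}F_k$ is $S_{N-1}$ of the sum of the terms of these words. They are the words with $E(w)=\emptyset$, where $E(w)=\{b:w_b=A,\ w_{b+1}=B\}$. The other words have to be removed, and we do so by inclusion--exclusion: $\sum_{M\subseteq E(w)}(-1)^{|M|}$ is $1$ if $E(w)=\emptyset$ and $0$ otherwise. No $E(w)$ contains two consecutive elements. For fixed $M$, summing over the words with $M\subseteq E(w)$ leaves the letters outside $M\cup(M+1)$ free,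 which restores the factors $R$, while each $b\in M$ contributes
$$t^{k_b}A_b\cdot t^{k_{b+2}}B_{b+1}=t^{k_b+k_{b+2}}(y_by_{b+1})^{k_{b+1}}f(t,y_b)f(y_{b+1},t).$$
The two variables carry the same exponent, so Lemma~\ref{lem:local} applies with $I=\{b,b+1\}$, and by $S_2[g_1f_2]=S_2[1]$ the product $f(t,y_b)f(y_{b+1},t)$ may be replaced by $1$.
\end{proof}

\begin{proposition}\label{prop:alpha}
\begin{itemize}
\item[(a)] If $N\ge2$ and $k_1<\dots<k_N$, then $F_k(y_1,\dots,y_{N-1},1)=\sum_lF_l(y)$, summed over $l_1<\dots<l_{N-1}$ with $k_b\le l_b\le k_{b+1}$.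
\item[(b)] For all $k\in\mathbb Z^N$,
$$\alpha(N;k)=F_k(1^N)=\prod_{i<j}(1-E_i+E_iE_j)\ \prod_{i<j}\frac{k_j-k_i}{j-i},$$
where $E_i$ is the shift operator $k_i\mapsto k_i+1$. In particular $\alpha(N;k+(c,\dots,c))=\alpha(N;k)$.
\end{itemize}
\end{proposition}

\begin{proof}
(a) Put $t=1$ in Proposition~\ref{prop:ins1} and expand the factors $R$ by \eqref{eq:Rspecial}. The term of $M$ becomes $(-1)^{|M|}\sum_lF_l(y)$, summed over all $l$ with $k_b\le l_b\le k_{b+1}$ such that $M$ is contained in $E(l)=\{b:l_b=l_{b+1}=k_{b+1}\}$. Since $k$ is strictly increasing, $l_{b+1}$ cannot equal both $k_{b+1}$ and $k_{b+2}$, so $E(l)$ has no two consecutive elements and every subset $M\subseteq E(l)$ occurs. Hence $F_l$ has coefficient $\sum_{M\subseteq E(l)}(-1)^{|M|}$ and survives only if $E(l)=\emptyset$. As $l_b\le k_{b+1}\le l_{b+1}$, this says that $l$ is strictly increasing.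

(b) By (a), \eqref{eq:count} and $F_{(k_1)}(1)=1$, the number $F_k(1^N)$ counts monotone triangles when $k$ is strictly increasing. Write $\prod_{i<j}(1-u_i+u_iu_j)=\sum_mc_mu^m$. As in the proof of Lemma~\ref{lem:basic}(a),
$$F_k=\sum_mc_m\frac{\det\big(u_j^{k_i+m_i}\big)}{\prod_{i<j}(u_j-u_i)} .$$
For integers $e_1,\dots,e_N$, the Laurent polynomial $\det(u_j^{e_i})/\prod_{i<j}(u_j-u_i)$ can be evaluated at $1^N$ along $u_j=z^{j-1}$, $z\to1$. The numerator is then a Vandermonde determinant in the $z^{e_i}$, and the quotient is $\prod_{i<j}\frac{z^{e_j}-z^{e_i}}{z^{j-1}-z^{i-1}}\to\prod_{i<j}\frac{e_j-e_i}{j-i}$. This gives the operator formula for $F_k(1^N)$, which is a polynomial in $k$ of degree at most $N-1$ in each $k_i$. The degree is exactly $N-1$, because $\sum_mc_m=1$ makes $\prod_{i<j}\frac{k_j-k_i}{j-i}$ the top homogeneous component. Finally, in the coordinates $k_1,k_2-k_1,\dots,k_N-k_{N-1}$ the strictly increasing sequences form a product of infinite sets, so a polynomial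 is determined by its values on them. Translation invariance is Lemma~\ref{lem:basic}(b).
\end{proof}

\section{The case $n=2$}\label{sec:two}

We prove $\Phi_2(u_1,u_2,1,1)=\varphi_2(u_1,u_2)$ by hand. By \eqref{eq:Rspecial}, $\varphi_2=F_{(-1,1)}=U_1+U_2-1$. The function $\Phi_2=F_{(1,1,-1,-1)}$ is a sum of $24$ terms, and we avoid expanding it.

\emph{Step 1: $\Phi_2$ is affine in each $U_i$.} Use \eqref{eq:position} with the notation of Lemma~\ref{lem:ident}. The positions $a=1,2$ of $t$ differ only in the factor $g_1$ or $f_1$, and $g_1+f_1=1$. The positions $a=3,4$ differ only in $g_3$ or $f_3$. So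
$$\Phi_2(y_1,y_2,y_3,t)=t\,S_3\big[y_1(y_2y_3)^{-1}g_2g_3\big]+t^{-1}S_3\big[y_1y_2y_3^{-1}f_1f_2\big].$$
By Lemmas~\ref{lem:local} and~\ref{lem:ident}(b) we replace $g_2g_3$ by $-f_2$ (positions $2,3$) and $f_1f_2$ by $-g_2$ (positions $1,2$). The two terms now combine into $R_{-1,1}(y_2)$:
$$\Phi_2(y,t)=-S_3\big[y_1y_3^{-1}\big(ty_2^{-1}f_2+t^{-1}y_2g_2\big)\big]=-S_3\big[y_1y_3^{-1}(T+Y_2-1)\big].$$
This is affine in $T$, and by symmetry $\Phi_2$ is affine in each $U_i$.

\emph{Step 2: the locus $u_2=\rho(u_1)$.} Let $u_1=u$, $u_2=\rho(u)$, $v=\rho^2(u)=1/(1-u)$ and $V=v+v^{-1}$. By the wheel property $\Phi_2$ vanishes at $U_3=V$ and at $U_4=V$. It is affine in $U_3$ and in $U_4$, so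
$$\Phi_2(u,\rho(u),u_3,u_4)=c(u)\,(V-U_3)(V-U_4).$$
Now $U_1=u+\frac1u$ has simple poles at $0,\infty$; $U_2=\frac{u-1}u+\frac u{u-1}$ has simple poles at $0,1$; and $V=\frac1{1-u}+1-u$ has simple poles at $1,\infty$. The function $c$ is the coefficient of $U_3U_4$, affine in $U_1$ and in $U_2$, so it has poles only at $0,1,\infty$, of order at most $2$ at $0$. At $1$ and at $\infty$ the left-hand side has at most a simple pole while $(V-U_3)(V-U_4)$ has a double pole, so $c$ vanishes there. Hence $c=\gamma\,(u-1)/u^2$ with a constant $\gamma$, and $\gamma=\lim_{u\to\infty}u^{-1}\Phi_2$. In the limit $u_1$ must have exponent $1$ and $u_2\to1$ must precede it, so $u_2,u_1$ occupy positions $1,2$. By \eqref{eq:values},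
$$\gamma=(u_3u_4)^{-1}\prod_{j=3,4}\frac{u_j}{u_j-1}(1-u_j)\cdot\big(f(u_3,u_4)+f(u_4,u_3)\big)=1 .$$

\emph{Step 3: interpolation.} Since $V-2=(v-1)^2/v=u^2/(1-u)$, we get $\Phi_2(u,\rho(u),1,1)=\frac{u-1}{u^2}\cdot\frac{u^4}{(1-u)^2}=\frac{u^2}{u-1}$. Also $\varphi_2(u,\rho(u))=u+\frac u{u-1}=\frac{u^2}{u-1}$. The difference $\Phi_2(u_1,u_2,1,1)-\varphi_2(u_1,u_2)$ is symmetric and affine in $U_1$, and it vanishes at $u_1=\rho(u_2)$ and at $u_1=\rho^{-1}(u_2)$. These give two different values of $U_1$, since the two points are distinct with product $-1/u_2\ne1$. So the difference is $0$, and $\alpha(4;4,4,2,2)=3=\alpha(2;2,4)$.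

\section{Doubled exponents and inversion invariance}\label{sec:inv}

For general $n$, Step 1 meets the same difficulty as Proposition~\ref{prop:ins1}: the product of the factors $R$ contains words other than $B\cdots BA\cdots A$. With doubled exponents these words need no correction, because a third variable with the same exponent sits between the two letters of each occurrence of $AB$, and Lemma~\ref{lem:ident}(c) kills the term.

\begin{proposition}\label{prop:ins2}
For $n\ge2$, $k\in\mathbb Z^n$ and $K=(k_1,k_1,k_2,k_2,\dots,k_n,k_n)$,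
$$F_K(y_1,\dots,y_{2n-1},t)=(-1)^{n-1}t^{-(k_2+\dots+k_{n-1})}S_{2n-1}\Big[\prod_{c=1}^ny_{2c-1}^{k_c}\prod_{b=1}^{n-1}R_{k_{b+1},k_b}(y_{2b})\Big].$$
\end{proposition}

\begin{proof}
Apply \eqref{eq:position} to $K$ and group by the block $a$ (positions $2a-1$ and $2a$) that contains $t$. For both positions $y_{2a-1}$ has exponent $k_a$, and its factors add up to $f(t,y_{2a-1})+f(y_{2a-1},t)=1$. The variables $y_j$ with $j\le2a-2$ stay in position $j$ and those with $j\ge2a$ move to position $j+1$. So $y_{2c-1}$ always has exponent $k_c$, while $y_{2b}$ has exponent $k_b$ for $b<a$ and $k_{b+1}$ for $b\ge a$: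
$$F_K=\sum_{a=1}^nt^{k_a}S_{2n-1}\Big[\prod_{c=1}^ny_{2c-1}^{k_c}\prod_{b<a}y_{2b}^{k_b}f_{2b-1}f_{2b}\prod_{b=a}^{n-1}y_{2b}^{k_{b+1}}g_{2b}g_{2b+1}\Big].$$
The intervals $\{2b-1,2b\}$ for $b<a$ and $\{2b,2b+1\}$ for $b\ge a$ are disjoint, and on each of them the two variables have equal exponents. By Lemmas~\ref{lem:local} and~\ref{lem:ident}(b) we replace $f_{2b-1}f_{2b}$ by $-g_{2b}$ and $g_{2b}g_{2b+1}$ by $-f_{2b}$. This gives
$$F_K=(-1)^{n-1}\sum_{a=1}^nt^{k_a}S_{2n-1}\Big[\prod_{c}y_{2c-1}^{k_c}\prod_{b<a}B'_b\prod_{b=a}^{n-1}A'_b\Big],\qquad B'_b=y_{2b}^{k_b}g_{2b},\quad A'_b=y_{2b}^{k_{b+1}}f_{2b}.$$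
The roles of $f$ and $g$ are exchanged in comparison with \eqref{eq:position}, and accordingly $t^{k_{b+1}}B'_b+t^{k_b}A'_b=R_{k_{b+1},k_b}(y_{2b})$. Expand the product of these $n-1$ factors into words. As in Proposition~\ref{prop:ins1}, the word $B'^{\,a-1}A'^{\,n-a}$ carries $t^{k_a+(k_2+\dots+k_{n-1})}$, so these words yield the claimed formula. Any other word contains $A'_bB'_{b+1}$ for some $b$. Then $y_{2b},y_{2b+1},y_{2b+2}$ all have exponent $k_{b+1}$, and the only other factor involving them is $f_{2b}\,g_{2b+2}$. By Lemmas~\ref{lem:ident}(c) and~\ref{lem:local} the word contributes $0$.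
\end{proof}

The reversal of the indices in $R_{k_{b+1},k_b}$ explains why decreasing sequences are the natural ones to double: for $k_1>\dots>k_n$ and $t=1$, the factor is $\sum_{l=k_{b+1}}^{k_b}y_{2b}^l$, and the proposition is a signed analogue of \eqref{eq:count}.

Since $f(1/u,1/v)=f(v,u)$, inverting all variables at once replaces $k$ by $(-k_N,\dots,-k_1)$, which fixes the exponent sequences of $\Phi_n$ and $\varphi_n$. For step $2$ much more holds: one may invert a single variable.

\begin{proposition}\label{prop:inv}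
$\Phi_n\in\mathbb Q[U_1,\dots,U_{2n}]$ and $\varphi_n\in\mathbb Q[U_1,\dots,U_n]$, and both have degree at most $n-1$ in each $U_i$.
\end{proposition}

\begin{proof}
We have $\Phi_1=S_2[1]=1$ and $\varphi_1=1$. Let $n\ge2$. For $\Phi_n$ take $k_b=n+1-2b$ in Proposition~\ref{prop:ins2}. By \eqref{eq:Rspecial}, $R_{k_{b+1},k_b}(y_{2b})=(ty_{2b})^{k_{b+1}+1}(T+Y_{2b}-1)$. The exponent of $t$ outside the factors $T+Y-1$ is $\sum_{b=1}^{n-1}(k_{b+1}+1)-\sum_{b=2}^{n-1}k_b=k_n+n-1=0$. Hence
\begin{equation}\label{eq:PhiT}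
\Phi_n(y,t)=(-1)^{n-1}S_{2n-1}\Big[\prod_{c=1}^ny_{2c-1}^{n+1-2c}\prod_{b=1}^{n-1}y_{2b}^{n-2b}(T+Y_{2b}-1)\Big].
\end{equation}
For $\varphi_n$ take $k_b=2b-n-1$ in Proposition~\ref{prop:ins1}. Here $R_{k_b,k_{b+1}}(y_b)=(ty_b)^{k_b+1}(T+Y_b-1)$, and a pair $b\in M$, $b+1$ carries $t^{k_b+k_{b+2}}=t^{(k_b+1)+(k_{b+1}+1)}$. So for every $M$ the free exponent of $t$ is $\sum_{b=1}^{n-1}(k_b+1)-\sum_{b=2}^{n-1}k_b=k_1+n-1=0$, and
\begin{equation}\label{eq:phiT}
\varphi_n(y,t)=S_{n-1}\Big[\sum_M(-1)^{|M|}\prod_{b\in M}(y_by_{b+1})^{k_{b+1}}\prod_{b\notin M\cup(M+1)}y_b^{k_b+1}(T+Y_b-1)\Big].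
\end{equation}
Both right-hand sides are polynomials in $T$ of degree at most $n-1$ whose coefficients are Laurent polynomials in $y$. By symmetry, both functions are invariant under each substitution $u_i\mapsto u_i^{-1}$ and have degree at most $n-1$ in each $u_i$. A Laurent polynomial in $u$ of degree at most $m$ that is invariant under inversion is a combination of $1$ and the $u^j+u^{-j}$ with $j\le m$, and $u^j+u^{-j}$ is a polynomial of degree $j$ in $U$. Applying this to one variable after another gives the claim.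
\end{proof}

\begin{remark}\label{rem:step}
Inversion invariance is special to step $2$. For $d\ge2$, \eqref{eq:R} shows that $F_{(0,d)}(y,t)$ has coefficient $y^{d-1}$ at $t^0$ and coefficient $y$ at its top power $t^d$; invariance under $t\mapsto t^{-1}$, up to a power of $t$, requires these to be equal, so $d=2$.
\end{remark}

\section{Recursions and the proof of Theorems~\ref{thm:main} and~\ref{thm:refined}}\label{sec:rec}

Throughout this section and the following ones,
$$u_1=u,\qquad u_2=\rho(u)=1-\frac1u,\qquad v=\rho^2(u)=\frac1{1-u},\qquad V=v+v^{-1},\qquad V-2=\frac{u^2}{1-u}$$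
whenever we speak of the locus $u_2=\rho(u_1)$. On it $f(u_1,u_2)=0$ and $f(u_2,u_1)=1$, so only the terms of $F_k$ with $u_2$ before $u_1$ survive. We isolate three tools: a form of Liouville's theorem that replaces the determination of $c(u)$ in Section~\ref{sec:two}, two limits, and the interpolation step.

\begin{lemma}\label{lem:liouville}
Let $H\in\mathbb C(u)[w_1,\dots,w_m]$. Regard $H$ as a rational function of $u$ over the field $K=\mathbb C(w_1,\dots,w_m)$. If $H$ has no pole at any point of $\mathbb C\cup\{\infty\}$, then $H$ does not depend on $u$.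
\end{lemma}

\begin{proof}
Write $H=p/q$ with $p\in K[u]$ and $q\in\mathbb C[u]$. The roots of $q$ are complex numbers and are not poles of $H$, so $q$ divides $p$ and $H\in K[u]$. A polynomial without a pole at $\infty$ is constant.
\end{proof}

The hypothesis that $H$ is polynomial in the $w_i$ is essential: $1/(V-w_1)$ has no pole at a point of $\mathbb C\cup\{\infty\}$. In the applications it comes from the wheel property.

\begin{lemma}\label{lem:limits}
Let $N\ge2$, $k\in\mathbb Z^N$, $y=(u_3,\dots,u_N)$, and $G(u)=F_k(u,\rho(u),y)$.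
\begin{itemize}
\item[(a)] If $k_1=k_2>k_b$ for all $b\ge3$, then $\displaystyle\lim_{u\to\infty}u^{-k_1}G=\prod_{j=3}^N(-u_j)\cdot F_{(k_3,\dots,k_N)}(y)$.
\item[(b)] If $k_{b+1}-k_b=d\ge1$ for all $b$, then $G=O(u^d)$ as $u\to0$ and
$$\lim_{u\to0}u^{-d}G=\prod_{j=3}^N(1-u_j)\sum_{a=1}^{N-1}(-1)^{k_a+a-1}F_{(k_1,\dots,k_{a-1},\,k_{a+2}-1,\dots,k_N-1)}(y).$$
\end{itemize}
\end{lemma}

\begin{proof}
(a) As $u\to\infty$ we have $u_2\to1$, and all factors $f$ have finite limits by \eqref{eq:values}. A term contributes only if $u_1$ has exponent $k_1$, that is, sits in position $1$ or $2$, and $u_2$ precedes it. So $u_2,u_1$ occupy positions $1,2$, and each $u_j$ with $j\ge3$ receives $f(1,u_j)f(\infty,u_j)=\frac{u_j}{u_j-1}(1-u_j)=-u_j$.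

(b) As $u\to0$ we have $u_2\to\infty$ and $u_1u_2=u-1\to-1$; again all factors $f$ have finite limits. If $u_2$ is in position $a$ and $u_1$ in position $c>a$, their monomial is $(u_1u_2)^{k_a}u^{d(c-a)}=O(u^d)$, and only $c=a+1$ contributes to the limit, with the sign $(-1)^{k_a}$. A variable $w$ in a position $b<a$ has exponent $k_b$ and receives $f(w,\infty)f(w,0)=w-1$. The other variables occupy positions $a+2,\dots,N$ and receive $f(\infty,w)f(0,w)=(1-w)/w$, which lowers the exponent by $1$. Extracting the symmetric factor $\prod_j(1-u_j)$ leaves the sign $(-1)^{a-1}$.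
\end{proof}

\begin{lemma}\label{lem:interp}
Let $N\ge2$ and let $D$ be a symmetric Laurent polynomial in $u_1,\dots,u_N$ that vanishes when $u_2=\rho(u_1)$. If $D$ is a polynomial of degree less than $2(N-1)$ in $u_1$, or a polynomial of degree less than $2(N-1)$ in $U_1$, then $D=0$.
\end{lemma}

\begin{proof}
By symmetry $D$ vanishes at $u_1=\rho(u_j)$ and at $u_1=\rho^{-1}(u_j)=1/(1-u_j)$ for $j=2,\dots,N$. It suffices to show that these $2(N-1)$ elements of $\mathbb C(u_2,\dots,u_N)$ give distinct values of $U_1$. We have $x+x^{-1}=x'+x'^{-1}$ if and only if $x=x'$ or $xx'=1$. For the same $j$ the two elements are distinct, as $\rho^2$ is not the identity, and their product is $-1/u_j\ne1$. For different $j$ they are nonconstant functions of independent variables, so neither relation holds.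
\end{proof}

\begin{proposition}\label{prop:rec}
For $n\ge2$,
\begin{align}
\Phi_n(u,\rho(u),u_3,\dots,u_{2n})&=\Big(\frac{u-1}{u^2}\Big)^{n-1}\prod_{j=3}^{2n}(V-U_j)\ \Phi_{n-1}(u_3,\dots,u_{2n}),\label{eq:recPhi}\\
\varphi_n(u,\rho(u),u_3,\dots,u_n)&=(-1)^{n-1}\frac{u^2}{1-u}\prod_{j=3}^n(V-U_j)\ \varphi_{n-1}(u_3,\dots,u_n,1).\label{eq:recphi}
\end{align}
\end{proposition}

\begin{proof}
Let $G$ be either left-hand side. By Proposition~\ref{prop:inv}, $G$ is a polynomial in the $U_j$, $j\ge3$, over $\mathbb Q(u)$. By the wheel property and symmetry it vanishes at $U_j=V$ for each $j$, so it is divisible by $\prod_{j\ge3}(V-U_j)$ in $\mathbb Q(u)[U_3,U_4,\dots]$. As a function of $u$, $G$ is a polynomial of degree at most $n-1$ in each of $U_1,U_2$. From the poles of $U_1,U_2,V$ listed in Section~\ref{sec:two}, the poles of $G$ lie at $0$, $1$, $\infty$, with orders at most $2(n-1)$, $n-1$, $n-1$. The factor $V-U_j$ has simple poles at $1$ and $\infty$, and at every other $u_0\in\mathbb C$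 it takes the value $V(u_0)-U_j\ne0$.

\emph{Proof of \eqref{eq:recPhi}.} Let $H=G\cdot\big(\frac{u^2}{u-1}\big)^{n-1}\big/\prod_{j=3}^{2n}(V-U_j)$. It has no pole outside $\{0,1,\infty\}$. Its pole order is at most $2(n-1)-2(n-1)=0$ at $0$, and at most $(n-1)+(n-1)-(2n-2)=0$ at $1$ and at $\infty$. By Lemma~\ref{lem:liouville}, $H$ does not depend on $u$. As $u\to\infty$ we have $V-U_j\sim-u$ for each of the $2n-2$ factors, so $H=\lim u^{-(n-1)}G$. By Lemmas~\ref{lem:limits}(a) and~\ref{lem:basic}(b),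
$$H=\prod_{j=3}^{2n}u_j\cdot F_{(n-3,n-3,\dots,1-n,1-n)}(u_3,\dots,u_{2n})=\Phi_{n-1}(u_3,\dots,u_{2n}).$$

\emph{Proof of \eqref{eq:recphi}.} Let $H=G\cdot\frac{1-u}{u^2}\big/\prod_{j=3}^n(V-U_j)$. At $1$ and at $\infty$ the pole order is at most $(n-1)-1-(n-2)=0$. At $0$ the general bound on $G$ is too weak, but the exponents $k_b=2b-n-1$ increase with step $2$, so $G=O(u^2)$ by Lemma~\ref{lem:limits}(b). Thus $H$ does not depend on $u$, and we compute it at $u=0$. Let $y=(u_3,\dots,u_n)$ and $[a]=(k_1,\dots,k_{a-1},k_a+3,\dots,k_{n-2}+3)$. Since $k_{b+2}-1=k_b+3$ and $(-1)^{k_a}=(-1)^{n+1}$, Lemma~\ref{lem:limits}(b) gives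
$$\lim_{u\to0}u^{-2}G=\prod_{j=3}^n(1-u_j)\sum_{a=1}^{n-1}(-1)^{n+a}F_{[a]}(y).$$
The same alternating sum arises from $\varphi_{n-1}$, whose exponents are $k'_b=2b-n=k_b+1$. In \eqref{eq:position} with $t=1$ we have $B_b=y_b^{k_b+1}/(1-y_b)$ and $A_b=-y_b^{k'_{b+1}+1}/(1-y_b)=-y_b^{k_b+4}/(1-y_b)$, and the term of $a$ has $n-1-a$ letters $A$. Extracting the symmetric factor $\prod_ju_j/(1-u_j)$,
$$\varphi_{n-1}(y,1)=\prod_{j=3}^n\frac{u_j}{1-u_j}\sum_{a=1}^{n-1}(-1)^{n-1-a}F_{[a]}(y).$$
Therefore $\lim u^{-2}G=-\prod_j\frac{(1-u_j)^2}{u_j}\,\varphi_{n-1}(y,1)$. At $u=0$ we have $V-U_j=2-U_j=-(1-u_j)^2/u_j$, and there are $n-2$ such factors. So $H=(-1)^{n-1}\varphi_{n-1}(y,1)$.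
\end{proof}

The recursion for $\Phi_n$ removes two of its $2n$ variables. The recursion for $\varphi_n$ removes two of its $n$ variables and creates a new argument $1$. This is the pattern that the specialization in Theorem~\ref{thm:refined} needs.

\begin{proof}[Proof of Theorem~\ref{thm:refined}]
We use induction on $n$; for $n=1$ both sides are $1$. Let $n\ge2$ and $D=\Phi_n(u_1,\dots,u_n,1^n)-\varphi_n(u_1,\dots,u_n)$. By Proposition~\ref{prop:inv}, $D$ is symmetric and has degree at most $n-1<2(n-1)$ in $U_1$. Put $u_2=\rho(u_1)$. In \eqref{eq:recPhi} the $n$ variables equal to $1$ contribute $(V-2)^n$, so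
\begin{align*}
\Phi_n(u,\rho(u),u_3,\dots,u_n,1^n)&=\Big(\frac{u-1}{u^2}\Big)^{n-1}\Big(\frac{u^2}{1-u}\Big)^n\prod_{j=3}^n(V-U_j)\ \Phi_{n-1}(u_3,\dots,u_n,1,1^{n-1})\\
&=(-1)^{n-1}\frac{u^2}{1-u}\prod_{j=3}^n(V-U_j)\ \varphi_{n-1}(u_3,\dots,u_n,1)
\end{align*}
by the induction hypothesis. By \eqref{eq:recphi} this is $\varphi_n(u,\rho(u),u_3,\dots,u_n)$. Lemma~\ref{lem:interp} gives $D=0$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Adding $n+1$ to the exponents of $\Phi_n$ and $\varphi_n$ gives the two rows in the theorem. By Proposition~\ref{prop:alpha}(b) and Theorem~\ref{thm:refined},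
$$\alpha(2n;2n,2n,\dots,2,2)=\Phi_n(1^{2n})=\varphi_n(1^n)=\alpha(n;2,4,\dots,2n).\qedhere$$
\end{proof}

\section{A refinement by odd entries}\label{sec:odd}

Keeping one variable free in Theorem~\ref{thm:refined} gives a statement about triangles. In row $n-1$ of a triangle with bottom row $(2,4,\dots,2n)$, an entry is odd exactly when it lies strictly between its two neighbors below.

\begin{theorem}\label{thm:odd}
Let $n\ge2$. For each $r$, the number of monotone triangles with bottom row $(2,4,\dots,2n)$ having exactly $r$ odd entries in row $n-1$ equals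
$$(-1)^{n-1}\sum\alpha(2n-1;\,2n,l_1,2n-2,l_2,\dots,4,l_{n-1},2),$$
summed over $l_b\in\{2n-2b,\,2n-2b+1,\,2n-2b+2\}$ with exactly $r$ of the $l_b$ odd.
\end{theorem}

\begin{proof}
By Theorem~\ref{thm:refined} and symmetry, $\Phi_n(1^{2n-1},t)=\varphi_n(1^{n-1},t)$. In \eqref{eq:PhiT} and \eqref{eq:phiT} write $T+Y-1=y^{-1}+(T-1)+y$, put all $y_b=1$, and add $n+1$ to all exponents, using Proposition~\ref{prop:alpha}(b). In \eqref{eq:PhiT} the exponent of $y_{2c-1}$ becomes $2n+2-2c$ and that of $y_{2b}$ becomes one of $2n-2b$, $2n-2b+1$, $2n-2b+2$, with weight $T-1$ for the odd choice. So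
$$\Phi_n(1^{2n-1},t)=(-1)^{n-1}\sum_l(T-1)^{r(l)}\alpha(2n-1;2n,l_1,\dots,l_{n-1},2),$$
where $r(l)$ is the number of odd $l_b$ and the argument is the one in the theorem. In \eqref{eq:phiT} the exponent $l_b$ of $y_b$ becomes one of $2b$, $2b+1$, $2b+2$, again with weight $T-1$ for the odd choice. A pair $b\in M$, $b+1$ has $l_b=l_{b+1}=2b+2$ and weight $1$, the same weight that these even choices have in the unmarked product. So the term of $l$ has weight $(T-1)^{r(l)}$ for every $M$, and the cancellation in the proof of Proposition~\ref{prop:alpha}(a) leaves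
$$\varphi_n(1^{n-1},t)=\sum_l(T-1)^{r(l)}\alpha(n-1;l)$$
over the strictly increasing $l$ with $2b\le l_b\le2b+2$. These $l$ are the possible rows $n-1$. Compare the coefficients of $(T-1)^r$.
\end{proof}

For $n=2$ each $\alpha(3;4,l,2)$ equals $-1$, so the formula gives $2$ for $r=0$ and $1$ for $r=1$, matching the top entries $2,4$ and $3$.

\section{Other steps}\label{sec:steps}

For exponents with step $d$, Lemma~\ref{lem:basic}(c) allows $d(n-1)+1$ powers of $u_1$, while Lemma~\ref{lem:interp} supplies $2(n-1)$ points. For $d=2$ the count falls short by one and inversion invariance repairs it. For $d=1$ the points suffice without any extra symmetry.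

\begin{theorem}\label{thm:stepone}
For all $n\ge1$,
$$F_{(n-1,n-1,\dots,1,1,0,0)}(u_1,\dots,u_n,1^n)=F_{(0,1,\dots,n-1)}(u_1,\dots,u_n).$$
In particular $\alpha(2n;n,n,\dots,1,1)=\alpha(n;1,\dots,n)$.
\end{theorem}

\begin{proof}
Let $\Psi_n=F_{(n-1,n-1,\dots,0,0)}$, in $2n$ variables, and $\psi_n=F_{(0,1,\dots,n-1)}$, in $n$ variables. By Lemma~\ref{lem:basic}(c) both are polynomials of degree at most $n-1$ in each $u_i$, and $\Psi_1=\psi_1=1$. Let $n\ge2$ and $u_2=\rho(u)$, and put
$$\theta_j=1-u_j+uu_j=(1-u)(v-u_j).$$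
By the wheel property, $\Psi_n(u,\rho(u),\dots)$ and $\psi_n(u,\rho(u),\dots)$ are divisible by $\prod_{j\ge3}\theta_j$ in $\mathbb Q(u)[u_3,u_4,\dots]$. As functions of $u$ their poles lie at $0$ (from $u_2$) and at $\infty$ (from $u_1$), each of order at most $n-1$. The factor $\theta_j\sim uu_j$ has a simple pole at $\infty$ and is nonzero at every $u_0\in\mathbb C$.

The quotient $u^{n-1}\Psi_n/\prod_{j=3}^{2n}\theta_j$ has no pole at $0$ and pole order at most $(n-1)+(n-1)-(2n-2)=0$ at $\infty$, so it does not depend on $u$ by Lemma~\ref{lem:liouville}. By Lemma~\ref{lem:limits}(a), $u^{-(n-1)}\Psi_n\to\prod_ju_j\cdot\Psi_{n-1}$ as $u\to\infty$, while $\prod_j\theta_j\sim u^{2n-2}\prod_ju_j$. Hence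
$$\Psi_n(u,\rho(u),u_3,\dots,u_{2n})=u^{-(n-1)}\prod_{j=3}^{2n}\theta_j\ \Psi_{n-1}(u_3,\dots,u_{2n}).$$
For $\psi_n$ we have $k_b=b-1$, and $\psi_n=O(u)$ at $0$ by Lemma~\ref{lem:limits}(b). So $\psi_n/(u\prod_{j=3}^n\theta_j)$ has no pole at $0$ and pole order at most $(n-1)-1-(n-2)=0$ at $\infty$; it does not depend on $u$. All signs $(-1)^{k_a+a-1}$ are $+1$ and $k_{b+2}-1=b$, so with $y=(u_3,\dots,u_n)$
$$\lim_{u\to0}u^{-1}\psi_n=\prod_{j=3}^n(1-u_j)\sum_{a=1}^{n-1}F_{(0,\dots,a-2,a,\dots,n-2)}(y)=\prod_{j=3}^n(1-u_j)\ \psi_{n-1}(y,1).$$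
The last equality is trivial for $n=2$. For $n\ge3$ it is Proposition~\ref{prop:alpha}(a): the strictly increasing $l$ of length $n-2$ with $b-1\le l_b\le b$ are obtained from $(0,1,\dots,n-2)$ by deleting one entry. Since $\theta_j=1-u_j$ at $u=0$,
$$\psi_n(u,\rho(u),u_3,\dots,u_n)=u\prod_{j=3}^n\theta_j\ \psi_{n-1}(u_3,\dots,u_n,1).$$
If $u_{n+1}=\dots=u_{2n}=1$, then $\theta_j=u$ for these $n$ indices, and the first recursion reads $\Psi_n=u\prod_{j=3}^n\theta_j\,\Psi_{n-1}(u_3,\dots,u_n,1,1^{n-1})$. By induction $\Psi_n(u_1,\dots,u_n,1^n)-\psi_n$ vanishes when $u_2=\rho(u_1)$, and it is $0$ by Lemma~\ref{lem:interp}. The last claim follows from Proposition~\ref{prop:alpha}(b).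
\end{proof}

For $d\ge3$ the refined identity fails already for $n=2$, even if one allows a normalizing monomial.

\begin{theorem}\label{thm:sharp}
Let $d\ge1$ and $c\in\mathbb Z$. The identity
$$F_{(2d,2d,d,d)}(u_1,u_2,1,1)=(u_1u_2)^cF_{(d,2d)}(u_1,u_2)$$
holds if and only if $d\in\{1,2\}$ and $c=0$. Moreover $\alpha(4;2d,2d,d,d)=\frac{1}{12}d(d+1)(d-4)(d-5)$, and this equals $\alpha(2;d,2d)=d+1$ exactly for $d\in\{1,2,6\}$.
\end{theorem}

\begin{proof}
Dividing both sides by $(u_1u_2)^d$, we may use the exponents $(d,d,0,0)$ and $(0,d)$. For $d=1$ and $c=0$ the identity is Theorem~\ref{thm:stepone}; for $d=2$ and $c=0$ it is Theorem~\ref{thm:refined} multiplied by $u_1u_2$. In these cases no other $c$ is possible, because $F_{(0,d)}\ne0$.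

By Proposition~\ref{prop:ins2}, $F_{(d,d,0,0)}(y,t)=-S_3[y_1^dR_{0,d}(y_2)]$. Write $\beta_l=\alpha(3;d,l,0)$; by \eqref{eq:alpha3}, $\beta_l=\frac12(l-d+1)(1-l)(2-d)-1$. Then \eqref{eq:R} gives
\begin{align*}
F_{(0,d)}(1,t)&=t+t^{d-1}+(1-t+t^2)\sum_{j=1}^{d-1}t^{d-1-j},\\
F_{(d,d,0,0)}(1,1,1,t)&=-\Big[t\beta_d+t^{d-1}\beta_0+(1-t+t^2)\sum_{j=1}^{d-1}t^{d-1-j}\beta_j\Big].
\end{align*}
Let $d\ge3$ and suppose that the identity holds; put $u_1=1$, $u_2=t$. The two polynomials have constant terms $1$ and $-\beta_{d-1}=1$, which forces $c=0$. The coefficient of $t$ is $1-1+1=1$ in the first and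
$$-(\beta_d-\beta_{d-1}+\beta_{d-2})=-\Big(\tfrac{2-d}{2}\big[(1-d)-(3-d)\big]-1\Big)=3-d$$
in the second. These differ for $d\ge3$.

At $t=1$ we get $\alpha(4;d,d,0,0)=-\sum_{l=0}^d\beta_l=d+1+\frac{2-d}2\sum_{l=0}^d(l^2-dl+d-1)$. The last sum is $(d+1)\big[\frac{d(2d+1)}6-\frac{d^2}2+d-1\big]=-\frac16(d+1)(d-1)(d-6)$. Hence
$$\alpha(4;d,d,0,0)=(d+1)\Big(1+\frac{(d-1)(d-2)(d-6)}{12}\Big)=\frac{d(d+1)(d-4)(d-5)}{12},$$
since $(d-1)(d-2)(d-6)+12=d^3-9d^2+20d$. The middle expression equals $d+1$ exactly for $d\in\{1,2,6\}$.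
\end{proof}

\section{A symplectic character}\label{sec:sp}

By Lemma~\ref{lem:interp}, $\Phi_n$ is determined by its symmetry, its degree bound and the recursion \eqref{eq:recPhi}. To find a closed form, we change coordinates so that the order-$3$ map $\rho$ becomes multiplication by a cube root of unity. Let $\zeta=e^{2\pi i/3}$ and $\omega=e^{\pi i/3}$, so that $\omega^{-1}=-\zeta$, and put
$$u(x)=\omega^{-1}\frac{x-\zeta^2}{x-\zeta}=\frac{1-\zeta x}{x-\zeta},\qquad X=x+x^{-1}.$$
Then $u(1)=1$ and $u(1/x)=1/u(x)$. Using $1+\zeta+\zeta^2=0$,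
\begin{gather*}
\rho(u(x))=\frac{(1+\zeta)(1-x)}{1-\zeta x}=\frac{1-x}{\zeta^2x-\zeta}=u(\zeta^2x),\\
U=\frac{(1-\zeta x)^2+(x-\zeta)^2}{(x-\zeta)(1-\zeta x)}=\frac{-\zeta(x^2+4x+1)}{-\zeta(x^2+x+1)}=1+\frac3{X+1}.
\end{gather*}
In the coordinates $x_i$, the function $\Phi_n$ is invariant under permutations and inversions of the variables and vanishes when three of them are $x,\zeta x,\zeta^2x$. Quotients of determinants with entries $x_i^m-x_i^{-m}$ have this invariance, and they vanish at such triples when no exponent $m$ in the numerator is divisible by $3$.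

For integers $\lambda_1\ge\dots\ge\lambda_N\ge0$ put $m_j=\lambda_j+N-j+1$. The \emph{symplectic character} is
$$\operatorname{sp}_\lambda(x_1,\dots,x_N)=\frac{\det\big(x_i^{m_j}-x_i^{-m_j}\big)}{\det\big(x_i^{N-j+1}-x_i^{-(N-j+1)}\big)} .$$
The function $p_m(X)=(x^m-x^{-m})/(x-x^{-1})$ is a monic polynomial of degree $m-1$ in $X$. Dividing row $i$ of both determinants by $x_i-x_i^{-1}$ and reducing the denominator to a Vandermonde determinant by column operations, we obtain
\begin{equation}\label{eq:spX}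
\operatorname{sp}_\lambda=\frac{\det\big(p_{m_j}(X_i)\big)}{\prod_{i<j}(X_i-X_j)} .
\end{equation}
Three standard facts follow.
\begin{itemize}
\item[(S1)] $\operatorname{sp}_\lambda$ is a symmetric polynomial in the $X_i$, of degree at most $(m_1-1)-(N-1)=\lambda_1$ in each.
\item[(S2)] The coefficient of $X_1^{\lambda_1}$ is $\operatorname{sp}_{(\lambda_2,\dots,\lambda_N)}(x_2,\dots,x_N)$: expand the numerator of \eqref{eq:spX} along the first row and compare the top powers of $X_1$.
\item[(S3)] (Weyl's dimension formula.) $\operatorname{sp}_\lambda(1^N)=\dfrac{\prod_jm_j\prod_{i<j}(m_i^2-m_j^2)}{\prod_{i=1}^Ni\,\prod_{1\le i<j\le N}(j^2-i^2)}$. Indeed, at $x_i=z^{N-i+1}$ the numerator of $\operatorname{sp}_\lambda$ is the transposed denominator determinant in the variables $z^{m_j}$, which equals $\prod_j(z^{m_j}-z^{-m_j})\prod_{i<j}(z^{m_i}+z^{-m_i}-z^{m_j}-z^{-m_j})$; the denominator is the case $\lambda=0$; let $z\to1$.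
\end{itemize}

\begin{theorem}\label{thm:sp}
Let $u_i=u(x_i)$, $X_i=x_i+x_i^{-1}$ and $\lambda(n)=(n-1,n-1,\dots,1,1,0,0)$. Then
$$\Phi_n(u_1,\dots,u_{2n})=3^{n(n-1)}\prod_{i=1}^{2n}(X_i+1)^{-(n-1)}\ \operatorname{sp}_{\lambda(n)}(x_1,\dots,x_{2n}).$$
Consequently, with $\mathcal M=\{m:1\le m\le3n-1,\ 3\nmid m\}$,
$$\alpha(n;2,4,\dots,2n)=\alpha(2n;2n,2n,\dots,2,2)=3^{-n(n-1)}\,\frac{\prod_{m\in\mathcal M}m\ \prod_{m,m'\in\mathcal M,\ m<m'}(m'^2-m^2)}{\prod_{i=1}^{2n}i\ \prod_{1\le i<j\le2n}(j^2-i^2)} .$$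
\end{theorem}

\begin{proof}
Let $\Omega_n$ be the right-hand side of the first formula. By (S1), $\operatorname{sp}_{\lambda(n)}$ is a polynomial of degree at most $n-1$ in each $X_i+1$, and $1/(X_i+1)=(U_i-1)/3$. So $\Omega_n$ is a symmetric polynomial in the $U_i$ of degree at most $n-1$ in each. We show that it satisfies \eqref{eq:recPhi}.

For $\lambda(n)$ and $N=2n$ we have $m_{2i-1}=3(n-i)+2$ and $m_{2i}=3(n-i)+1$, so the exponents are the elements of $\mathcal M$. If three variables are $x,\zeta x,\zeta^2x$, the corresponding rows of the numerator sum to $0$, because $1+\zeta^m+\zeta^{2m}=0$ for $3\nmid m$, while the denominator is not identically $0$. Let $n\ge2$, $x_2=\zeta^2x_1$ and $X_*=\zeta x_1+(\zeta x_1)^{-1}$. Then $\operatorname{sp}_{\lambda(n)}(x_1,\zeta^2x_1,x_3,\dots,x_{2n})$ vanishes at $X_j=X_*$ for each $j\ge3$, so it is divisible by $\prod_{j=3}^{2n}(X_j-X_*)$. The factors are monic in $X_j$, so the quotient lies in $\mathbb C[x_1^{\pm1}][X_3,\dots,X_{2n}]$. By (S1)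 the exponents of $x_1$ in the dividend lie in $[-(2n-2),2n-2]$, and the divisor attains both extreme exponents $\pm(2n-2)$. Hence the quotient does not depend on $x_1$, and it is the ratio of the coefficients of $x_1^{2n-2}$. In the dividend this coefficient is $\zeta^{2(n-1)}$ times the coefficient of $X_1^{n-1}X_2^{n-1}$ in $\operatorname{sp}_{\lambda(n)}$, which is $\operatorname{sp}_{\lambda(n-1)}(x_3,\dots,x_{2n})$ by two applications of (S2). In the divisor it is $(-\zeta)^{2n-2}=\zeta^{2n-2}$. So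
$$\operatorname{sp}_{\lambda(n)}(x_1,\zeta^2x_1,x_3,\dots,x_{2n})=\prod_{j=3}^{2n}(X_j-X_*)\ \operatorname{sp}_{\lambda(n-1)}(x_3,\dots,x_{2n}).$$
The substitution $x_2=\zeta^2x_1$ is $u_2=\rho(u_1)$, and $\zeta x_1=\zeta^4x_1$ corresponds to $v=\rho^2(u_1)$, so $V-1=3/(X_*+1)$. Since $n(n-1)-(n-1)(n-2)=2(n-1)$,
$$\Omega_n=\Big(\frac{9}{(X_1+1)(X_2+1)}\Big)^{n-1}\prod_{j=3}^{2n}\frac{X_j-X_*}{X_j+1}\ \Omega_{n-1}=\Big(\frac{(U_1-1)(U_2-1)}{(V-1)^2}\Big)^{n-1}\prod_{j=3}^{2n}(V-U_j)\ \Omega_{n-1},$$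
where we used $\frac{X_j-X_*}{X_j+1}=1-\frac{U_j-1}{V-1}=\frac{V-U_j}{V-1}$. With $s=u^2-u+1$ we have $U_1-1=\frac su$, $U_2-1=\frac s{u(u-1)}$ and $V-1=\frac s{1-u}$, so $(U_1-1)(U_2-1)/(V-1)^2=(u-1)/u^2$. This is \eqref{eq:recPhi}.

Since $\Omega_1=1=\Phi_1$, induction shows that $\Omega_n-\Phi_n$ vanishes when $u_2=\rho(u_1)$. Its degree in $U_1$ is at most $n-1<2(2n-1)$, so it is $0$ by Lemma~\ref{lem:interp}. At $x_i=1$ we have $u_i=1$ and $X_i+1=3$, so $\Phi_n(1^{2n})=3^{n(n-1)-2n(n-1)}\operatorname{sp}_{\lambda(n)}(1^{2n})$. The product formula follows from (S3), Proposition~\ref{prop:alpha}(b) and Theorem~\ref{thm:main}.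
\end{proof}

Together with the fact recalled in the introduction, Theorem~\ref{thm:sp} gives an independent derivation of a product formula for the number of vertically symmetric alternating sign matrices of size $2n+1$.

\begin{example}
Let $n=2$, and let $e_r$ denote the elementary symmetric polynomials in four variables. The columns in \eqref{eq:spX} are $p_5=X^4-3X^2+1$, $p_4=X^3-2X$, $p_2=X$, $p_1=1$, which column operations reduce to $X^4-3X^2$, $X^3$, $X$, $1$. The columns $X^4,X^3,X,1$ give $e_2(X)$ times the Vandermonde product, so $\operatorname{sp}_{(1,1,0,0)}=e_2(X)+3$. With $W_i=U_i-1$ and $X_i=3/W_i-1$ this is $9\,(e_2(1/W)-e_1(1/W)+1)$, and Theorem~\ref{thm:sp} gives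
$$\Phi_2=e_2(W)-e_3(W)+e_4(W).$$
At $W_3=W_4=1$ the right-hand side is $(W_1W_2+2W_1+2W_2+1)-(2W_1W_2+W_1+W_2)+W_1W_2=W_1+W_2+1=U_1+U_2-1$, in agreement with Section~\ref{sec:two}.
\end{example}

\begin{thebibliography}{1}
\bibitem{Riegler} Lukas Riegler, \emph{Generalized Monotone Triangles: an extended Combinatorial Reciprocity Theorem}, arXiv:1207.4437 (2012).
\end{thebibliography}
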